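# Perforated type semigroups from free minimal actions of free groups

## 1. The theorem, and what its words mean

Throughout, monoids are commutative and written additively, $\mathbb N=\{0,1,2,\dots\}$, and "Cantor set" means the compact one. The noncompact Cantor set is the Cantor set with one point removed; equivalently, it is the unique second countable, locally compact, non-compact, totally disconnected Hausdorff space without isolated points. An action is free if no nontrivial group element fixes a point, and minimal if all orbits are dense.

**Theorem 1.** There is a free minimal action of $F_2$ on the noncompact Cantor set $X$ such that $S(X,F_2,\mathbb K)$ is not almost unperforated: there are $x,y\in S(X,F_2,\mathbb K)$ with $3x\le 2y$ and $x\not\le y$.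

**Theorem 2.** Let $\Gamma$ be a free group of rank $\kappa$.

* (a) If $2\le\kappa\le 2^{\aleph_0}$, there is a free minimal action of $\Gamma$ on the noncompact Cantor set $X$, preserving a Radon measure of full support, such that for all $m,N\ge1$ there are $x,y\in S(X,\Gamma,\mathbb K)$ with $Nx\le(m+1)y$ but $x\not\le my$.
* (b) If $\kappa=1$, then for every minimal action of $\Gamma=\mathbb Z$ on the noncompact Cantor set, $S(X,\Gamma,\mathbb K)$ is unperforated: $mx\le my$ with $m\ge1$ implies $x\le y$. In particular it is almost unperforated. If $\kappa=0$ or $\kappa>2^{\aleph_0}$, there is no free minimal action of $\Gamma$ on $X$.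
* (c) If $\aleph_0\le\kappa\le2^{\aleph_0}$, there is also an action as in (a) on the compact Cantor set.

Hence a free group has a free minimal action on the noncompact Cantor set whose type semigroup is not almost unperforated if and only if its rank $\kappa$ satisfies $2\le\kappa\le2^{\aleph_0}$. Theorem 1 is the case $\kappa=2$, $m=1$, $N=3$ of Theorem 2(a).

Now the vocabulary. Let $\Gamma$ act by homeomorphisms on a totally disconnected, locally compact Hausdorff space $X$, and let $\mathbb K$ be the set of compact-open subsets of $X$. An ordered abelian semigroup is a commutative semigroup with a partial order such that $x\le y$ implies $x+z\le y+z$.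

**Definition (type semigroup).** $S(X,\Gamma,\mathbb K)$ is the universal ordered abelian semigroup generated by elements $[K]$, $K\in\mathbb K$, subject to
$$[t.K]=[K],\qquad [K\cup K']=[K]+[K']\ \text{ if }K\cap K'=\emptyset,\qquad [K]\le[K']\ \text{ if }K\subseteq K'.$$

"Universal" means that any map from $\mathbb K$ to an ordered abelian semigroup which respects these three rules extends uniquely to an order preserving homomorphism on $S(X,\Gamma,\mathbb K)$. Every element is a finite sum of generators, and $[\emptyset]$ is the zero, because $[K]=[K\cup\emptyset]=[K]+[\emptyset]$.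

The order is the algebraic one: $x\le y$ if and only if $y=x+z$ for some $z$. Here is why. If $y=x+z$, then $0=[\emptyset]\le[K]$ for all $K$ gives $0\le z$, so $x\le y$. Conversely, write $x\le_a y$ if $y=x+z$ for some $z$. This relation is reflexive, transitive and translation invariant. It is contained in $\le$, hence antisymmetric. If $K\subseteq K'$ then $[K']=[K]+[K'\setminus K]$, so $[K]\le_a[K']$. By universality the identity map from $(S,\le)$ to $(S,\le_a)$ is order preserving, that is, $x\le y$ implies $x\le_a y$. (If one prefers preorders to partial orders in the definition, this argument and the ones below work unchanged.)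

**Definition (almost unperforated).** $S(X,\Gamma,\mathbb K)$ is almost unperforated if $(n+1)x\le ny$ with $n\ge1$ implies $x\le y$.

So Theorem 1 says: $x$ and $y$ are collections of compact-open sets, to be cut into compact-open pieces and moved by $F_2$. Three copies of $x$ fit into two copies of $y$, and yet one copy of $x$ does not fit into one copy of $y$. Theorem 2(a) is more extreme. Any invariant Radon measure $\nu$ induces an order preserving homomorphism $S(X,\Gamma,\mathbb K)\to[0,\infty)$, $[K]\mapsto\nu(K)$, so $Nx\le(m+1)y$ forces $\nu(x)\le\frac{m+1}N\nu(y)$. With $N$ huge, $x$ is tiny compared with $y$ for every such measure, and still $x$ does not fit into $m$ copies of $y$.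

The problem comes from Julian Kellerhals, Nicolas Monod, Mikael Rordam, "Non-supramenable groups acting on locally compact spaces", arXiv:1305.5375 (2013). By Ara and Exel, $S(X,\Gamma,\mathbb K)$ need not be almost unperforated, with counterexamples where a free group acts on the (locally compact, non-compact) Cantor set. The problem asks whether the action can moreover be free and minimal.

## 2. Type semigroups computed by hand

First, some bookkeeping valid for every action. For $f\in C_c(X,\mathbb N)$ write $f=\sum_i1_{K_i}$ with $K_i\in\mathbb K$ and put
$$[f]:=\sum_i[K_i].\tag{1}$$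
This depends only on $f$: cut $\bigcup_iK_i$ into finitely many disjoint compact-open pieces $P$ such that every $K_i$ is a union of pieces; then $\sum_i[K_i]=\sum_P f|_P\,[P]$, and two expressions for the same $f$ can be compared on a common partition. Every element of $S(X,\Gamma,\mathbb K)$ has the form $[f]$, and $[f+g]=[f]+[g]$.

**Example A (trivial group).** If $\Gamma=1$, then $[f]\mapsto f$ is an isomorphism $S(X,1,\mathbb K)\cong C_c(X,\mathbb N)$, with inverse given by (1). The order is the pointwise order, and $mf\le mg$ implies $f\le g$.

**Example B (shift).** Let $\mathbb Z$ translate the discrete space $\mathbb Z$. Compact-open sets are finite sets, $[K]=|K|\,[\{0\}]$, and counting points shows $S\cong\mathbb N$.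

**Example C (odometer).** Let $\mathbb Z$ act on the 2-adic integers by $x\mapsto x+1$. The $2^k$ cosets of $2^k\mathbb Z_2$ are translates of each other; let $c_k$ be their common class. Then $c_k=2c_{k+1}$, and every clopen set is a union of such cosets for some $k$, so every element of $S$ is $jc_k$ for some $j,k$. Haar measure sends $jc_k$ to $j/2^k$. If $j/2^k=j'/2^{k'}$ with $k\le k'$, then $jc_k=j2^{k'-k}c_{k'}=j'c_{k'}$, so $S$ is isomorphic to the monoid of nonnegative dyadic rationals. Its algebraic order is the usual one, so $mx\le my$ implies $x\le y$.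

**Example D (a perforated monoid).** Let $Q=\{0,2,3,4,\dots\}\subseteq\mathbb N$ with its algebraic order. Then $3\cdot2=2\cdot3$, but $2\not\le3$, since $3-2=1\notin Q$. So $x=2$, $y=3$ violate almost unperforation with $n=2$. We shall see in Section 4 why $Q$ does not directly help.

## 3. Ranks where perforation cannot occur: proof of Theorem 2(b)

If $\kappa=0$, orbits are single points, which are not dense in the infinite Hausdorff space $X$. If $\kappa>2^{\aleph_0}$, a free action would give an injection $\gamma\mapsto\gamma x$ of $\Gamma$ into $X$, but $|X|=2^{\aleph_0}<|\Gamma|$. So take $\kappa=1$, and let $T$ be a minimal homeomorphism of the noncompact Cantor set $X$ generating the action of $\mathbb Z$. Let $X^+=X\cup\{\infty\}$ be the one-point compactification, extend $T$ by $T\infty=\infty$, and let $Z_1\supseteq Z_2\supseteq\cdots$ be a clopen neighbourhood basis of $\infty$ in $X^+$.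

**Step 1 (towers over $Z_n$).** This step cuts $X^+$ into finite orbit segments that start in $Z_n$. We first show that every $x\in X^+$ has $T^kx\in Z_n$ for some $k\ge1$ and for some $k\le-1$. For $x=\infty$ this is clear. Let $x\in X$, and suppose the forward half-orbit $\{T^kx:k\ge1\}$ lies in the compact set $X\setminus Z_n$. Then $L=\bigcap_{M\ge1}\overline{\{T^kx:k\ge M\}}$ is nonempty and compact, and $TL=L$, because $T$ carries the $M$-th set of this decreasing sequence to the $(M+1)$-st. As $X$ is not compact, $L$ is a proper nonempty closed invariant subset of $X$, and the orbit of a point of $L$ is not dense, a contradiction. The backward half-orbit is treated in the same way with $T^{-1}$.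

So the clopen sets $T^{-k}Z_n$, $k\ge1$, cover $X^+$. By compactness finitely many suffice, so the return time
$$r_n(z)=\min\{k\ge1:T^kz\in Z_n\},\qquad z\in Z_n,$$
is bounded. It is locally constant, since $\{r_n=k\}=Z_n\cap T^{-k}Z_n\setminus\bigcup_{1\le i<k}T^{-i}Z_n$ is clopen. Every point of $X^+$ is uniquely of the form $T^iz$ with $z\in Z_n$ and $0\le i<r_n(z)$. For existence, given $p\in X^+$, take the least $i\ge0$ with $z:=T^{-i}p\in Z_n$; then $T^jz\notin Z_n$ for $1\le j\le i$, so $i<r_n(z)$. For uniqueness, suppose $T^iz=T^{i'}z'$. If $i<i'$, then $T^{i'-i}z'=z\in Z_n$ with $1\le i'-i<r_n(z')$, which is impossible; so $i=i'$ and $z=z'$. Finally, $T^{r_n(z)-1}z\in T^{-1}Z_n$.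

**Step 2 (tower sums kill coboundaries).** This step produces an invariant of functions modulo the action. For $f\in C_c(X,\mathbb Z)$, extended by $f(\infty)=0$, put
$$\sigma_n(f)(z)=\sum_{i=0}^{r_n(z)-1}f(T^iz),\qquad z\in Z_n.$$
For $h\in C_c(X,\mathbb Z)$ the sum telescopes:
$$\sigma_n(h-h\circ T^{-1})(z)=h(T^{r_n(z)-1}z)-h(T^{-1}z).$$
Both points lie in $T^{-1}Z_n$. So the result is $0$ as soon as $Z_n\cap T(\mathrm{supp}\,h)=\emptyset$, which holds for all large $n$ because $T(\mathrm{supp}\,h)$ is a compact subset of $X$.

**Step 3 (an ordered group receiving $S$).** This step turns an inequality in $S:=S(X,\mathbb Z,\mathbb K)$ into an identity between functions. Let $D=C_c(X,\mathbb Z)/\{h-h\circ T^{-1}:h\in C_c(X,\mathbb Z)\}$, and let $D^+$ be the image of $C_c(X,\mathbb N)$. If the classes of $f$ and $-g$ agree, where $f,g\in C_c(X,\mathbb N)$, then $f+g=h-h\circ T^{-1}$ for some $h$, so $\sigma_n(f+g)=0$ for large $n$. Since $f+g\ge0$ and every point lies in a tower, $f+g=0$, hence $f=g=0$. So $D^+\cap(-D^+)=0$, and $d\le d'\iff d'-d\in D^+$ makes $D$ an ordered group. Since $1_{TK}=1_K\circ T^{-1}$, the classes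 of $1_K$ and $1_{TK}$ agree in $D$; additivity and monotonicity are clear. By universality, $[f]\mapsto$ class of $f$ is an order preserving homomorphism $S\to D$.

**Step 4 (unperforation).** This step carries an inequality between functions back to $S$. Let $m[f]\le m[f']$ in $S$ with $m\ge1$. By Step 3,
$$mf'-mf=g+h-h\circ T^{-1},\qquad g\in C_c(X,\mathbb N),\ h\in C_c(X,\mathbb Z).$$
By Step 2, for large $n$ we get $m\sigma_n(f')-m\sigma_n(f)=\sigma_n(g)\ge0$. These are integer valued functions, so we may divide by $m$: $\sigma_n(f)\le\sigma_n(f')$ on $Z_n$. Fix such an $n$, and choose a finite partition $Z_n=\bigsqcup_jZ_{n,j}$ into nonempty clopen sets such that $r_n=h_j$ is constant on $Z_{n,j}$ and $f,f'$ are constant on each $T^iZ_{n,j}$, $0\le i<h_j$. Let $\infty\in Z_{n,j_0}$. Then $h_{j_0}=r_n(\infty)=1$, and $f=f'=0$ on $Z_{n,j_0}$ because $f(\infty)=f'(\infty)=0$. For $j\ne j_0$ the sets $T^iZ_{n,j}$ are compact-open in $X$ and $[T^iZ_{n,j}]=[Z_{n,j}]$. Since the sets $T^iZ_{n,j}$ partition $X^+$,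
$$[f]=\sum_{j\ne j_0}\sigma_n(f)|_{Z_{n,j}}\,[Z_{n,j}]\ \le\ \sum_{j\ne j_0}\sigma_n(f')|_{Z_{n,j}}\,[Z_{n,j}]=[f'].$$
So $S$ is unperforated. If $(n+1)x\le ny$, then $nx\le(n+1)x\le ny$, hence $x\le y$; so $S$ is almost unperforated. This proves Theorem 2(b). $\square$

## 4. Prescribing the values first

For rank at least $2$ we reverse the direction: choose a perforated monoid $R$ first, and then look for a Cantor set $X_0$, an additive "measure" $\mu$ from its clopen sets to $R$, and a group of $\mu$-preserving homeomorphisms so rich that $[K]\mapsto\mu(K)$ becomes an isomorphism onto $R$. The values cannot be taken in $[0,\infty)$ with its usual order, since there $mx\le my$ implies $x\le y$.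

The sensible first attempt is to take the monoid $Q=\{0,2,3,\dots\}$ of Example D. To cut and move freely we want the following: if $\mu(U)=r+s$, then $U$ splits into clopen pieces of values $r$ and $s$; and only the empty set has value $0$. Let $\mu(U)=6$. From $6=2+2+2=3+3$ we get $U=A_1\sqcup A_2\sqcup A_3=B_1\sqcup B_2$ with $\mu(A_i)=2$ and $\mu(B_j)=3$. The values of $A_i\cap B_1$ and $A_i\cap B_2$ are elements of $Q$ with sum $2$, so one of them is $0$, that is, each $A_i$ lies in $B_1$ or in $B_2$. Then $\mu(B_1)$ is a multiple of $2$, not $3$. The attempt breaks exactly at the common refinement of two partitions, which demands the following property.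

**Definition (refinement).** A monoid has refinement if whenever $a_1+a_2=b_1+b_2$, there are $c_{ij}$ $(i,j=1,2)$ with $a_i=c_{i1}+c_{i2}$ and $b_j=c_{1j}+c_{2j}$.

We shall add the missing $c_{ij}$ formally, over and over. The danger is that a new element makes $x\le y$ true. The danger is worse because minimality also requires $a\le nb$ for some $n$, for all nonzero $a,b$. Adding such an inequality with $nb\le y$ and $a=x$ would destroy the example at once. The remedy is a size function $\lambda$ with values in $[0,\infty)$: the protected elements $my_m$ have size $1$, and $a\le nb$ is imposed only with $n$ so large that $nb$ has size more than $1$.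

## 5. A simple refinement monoid with strong perforation

Every monoid carries the algebraic preorder $u\le v\iff u+p=v$ for some $p$.

**Proposition 3.** There are a countable monoid $R$ and a homomorphism $\lambda:R\to[0,\infty)$ such that:

1. $\lambda(r)=0$ if and only if $r=0$.
2. $R$ has refinement.
3. For nonzero $a,b\in R$ there is $n$ with $a\le nb$.
4. For all $m,N\ge1$ there are $x_{m,N},y_m\in R$ with $Nx_{m,N}\le(m+1)y_m$ and $x_{m,N}\not\le my_m$.
5. Every nonzero $r\in R$ is a sum of two nonzero elements.

By item 1, $r+s=0$ implies $r=s=0$. Moreover $\le$ is antisymmetric: if $u+p=v$ and $v+q=u$, then $\lambda(p)+\lambda(q)=0$, so $p=q=0$. Thus $R$ is an ordered abelian semigroup.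

We shall use two consequences of refinement. First,
$$\sum_{i\le p}a_i=\sum_{j\le q}b_j\ \Longrightarrow\ \text{there are }c_{ij}\text{ with }a_i=\sum_jc_{ij},\ b_j=\sum_ic_{ij}.\tag{2}$$
If $p=1$ or $q=1$ there is nothing to do. For $p=2$ use induction on $q$: refine $a_1+a_2=b_1+(b_2+\dots+b_q)$ and apply the induction hypothesis to the resulting two summands of $b_2+\dots+b_q$. For general $p$ use induction on $p$: refine $a_1+(a_2+\dots+a_p)=\sum_jb_j$ into a $2\times q$ matrix and apply the induction hypothesis to $a_2+\dots+a_p=\sum_jc_{2j}$. Second, applying (2) to $r+p=s_1+\dots+s_n$,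
$$r\le s_1+\dots+s_n\ \Longrightarrow\ r=r_1+\dots+r_n\ \text{ with }r_i\le s_i.\tag{3}$$

*Proof of Proposition 3.* We use presentations. In a commutative monoid the congruence generated by pairs $(p,q)$ identifies two elements exactly when a finite chain of elementary moves $p+t\leftrightarrow q+t$ connects them.

**Step 1 (a perforated seed).** This step supplies item 4 before refinement is imposed. Let $M_0$ be generated by $y_m,x_{m,N},z_{m,N}$ $(m,N\ge1)$ with relations $Nx_{m,N}+z_{m,N}=(m+1)y_m$. Put $\lambda(y_m)=\frac1m$, $\lambda(x_{m,N})=\frac1N$, $\lambda(z_{m,N})=\frac1m$. Both sides of the relation have value $1+\frac1m$, so $\lambda$ is a homomorphism on $M_0$. It vanishes only at $0$, being positive on generators. Note $\lambda(my_m)=1$.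

Clearly $Nx_{m,N}\le(m+1)y_m$. We claim $x_{m,N}\not\le my_m$. In the free monoid on the generators, no side of a defining relation is coordinatewise $\le my_m$: one side contains some $z$, and the other is $(m'+1)y_{m'}$, which would need $m'=m$ and $m+1\le m$. So no elementary move applies to $my_m$; its congruence class is a singleton, which contains no element of the form $x_{m,N}+p$.

**Step 2 (which extensions are harmless).** This step fixes the property that protects item 4. Consider pairs $(M,\lambda)$ where $M$ is a countable monoid and $\lambda:M\to[0,\infty)$ is a homomorphism vanishing only at $0$. We shall use two kinds of extensions $\iota:M\to M'$ with $\lambda'\circ\iota=\lambda$, both satisfying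
$$u,v\in M,\ \lambda(v)=1,\ \iota(u)\le\iota(v)\ \Longrightarrow\ u\le v\text{ in }M.\tag{4}$$

**Step 3 (Type I: one refinement).** This step adjoins a refinement of one equation. Let $a_1,a_2,b_1,b_2\in M\setminus\{0\}$ with $a_1+a_2=b_1+b_2$. Let $E_{ij}$ be the matrix units in $\mathbb N^{2\times2}$, and put $\mathrm{row}_i=E_{i1}+E_{i2}$, $\mathrm{col}_j=E_{1j}+E_{2j}$. Let $M'$ be $M\times\mathbb N^{2\times2}$ modulo the congruence generated by
$$(a_i,0)\sim(0,\mathrm{row}_i),\qquad(b_j,0)\sim(0,\mathrm{col}_j)\qquad(i,j=1,2).$$
With $c_{ij}$ the class of $(0,E_{ij})$ we have $a_i=\sum_jc_{ij}$ and $b_j=\sum_ic_{ij}$ in $M'$. Put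
$$\lambda'(c_{ij})=\frac{\lambda(a_i)\lambda(b_j)}{\lambda(a_1)+\lambda(a_2)}>0.$$
Since $\lambda(a_1)+\lambda(a_2)=\lambda(b_1)+\lambda(b_2)$, the rows sum to $\lambda(a_i)$ and the columns to $\lambda(b_j)$, so $\lambda'$ is well defined on $M'$. It vanishes only at $0$: if $\lambda'$ is $0$ on the class of $(u,n)$, then $n=0$ and $\lambda(u)=0$, so $u=0$.

For example, in the monoid generated by $x,y,z$ with $2x+z=2y$, refine $x+(x+z)=y+y$. We get $x=c_{11}+c_{12}$ and $y=c_{11}+c_{21}$, so $x$ and $y$ now share the part $c_{11}$. Does this create $x\le y$? It does not if it failed before, by the following proof of (4), which here works for all $v$.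

Let $I$ be the set of $(u,n)\in M\times\mathbb N^{2\times2}$ such that $n=\sum_ir_i\mathrm{row}_i+\sum_js_j\mathrm{col}_j$ for some $r_i,s_j\in\mathbb N$, and put
$$\mathrm{Val}(u,n)=u+\sum_ir_ia_i+\sum_js_jb_j\in M.$$
This is well defined. If $(r',s')$ is another choice, then $r_i+s_j=r'_i+s'_j$ for all $i,j$, so $r_i-r_i'=s_j'-s_j=k$ does not depend on $i,j$. We may assume $k\ge0$; then the two values are obtained from the same element by adding $k(a_1+a_2)$ and $k(b_1+b_2)$ respectively, which are equal.

Next, $I$ and $\mathrm{Val}$ are invariant under the elementary moves $(u+a_i,n)\leftrightarrow(u,n+\mathrm{row}_i)$ and their column analogues. If $(u+a_i,n)\in I$ with coefficients $r,s$, raise $r_i$ by one to see that $(u,n+\mathrm{row}_i)\in I$ with the same value. Conversely, let $(u,n+\mathrm{row}_1)\in I$ with coefficients $r,s$. The entries $(1,1)$ and $(1,2)$ of $n+\mathrm{row}_1$ give $r_1+s_1\ge1$ and $r_1+s_2\ge1$. If $r_1\ge1$, lower $r_1$ by one. If $r_1=0$, then $s_1,s_2\ge1$; replace $(r_1,r_2,s_1,s_2)$ by $(r_1+1,r_2+1,s_1-1,s_2-1)$, which represents the same matrix, and then lower the new $r_1$ by one.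 In either case $(u+a_1,n)\in I$ with the same value. The second row and the two columns are handled identically.

Now let $u+p=v$ in $M'$, where $u,v\in M$ and $p$ is the class of $(w,n)$. Then $(u+w,n)\sim(v,0)\in I$, so $(u+w,n)\in I$. Membership in $I$ depends only on $n$, so $(w,n)\in I$, and
$$v=\mathrm{Val}(v,0)=\mathrm{Val}(u+w,n)=u+\mathrm{Val}(w,n)$$
in $M$. Hence $u\le v$ in $M$.

**Step 4 (Type II: one inequality $a\le nb$).** This step works towards item 3. Let $a,b\in M\setminus\{0\}$ and choose $n$ with $n\lambda(b)>\max(\lambda(a),1)$. Let $M'$ be $M\times\mathbb N$ modulo the congruence generated by $(a,1)\sim(nb,0)$. With $c$ the class of $(0,1)$ we have $a+c=nb$. Put $\lambda'(c)=n\lambda(b)-\lambda(a)>0$; this respects the relation, and $\lambda'$ vanishes only at $0$ as before.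

The elementary moves are $(u+a,k+1)\leftrightarrow(u+nb,k)$. Let $\lambda(v)=1$. Then $(v,0)$ is not of the form $(u+a,k+1)$, and it is not of the form $(u+nb,0)$ either, since $n\lambda(b)>1$. So its class is a singleton. If $u+p=v$ in $M'$ with $p$ the class of $(w,k)$, then $(u+w,k)=(v,0)$, so $u+w=v$ and $u\le v$ in $M$. This is (4).

**Step 5 (the limit).** This step performs all possible extensions. Given $M_k$, call a task of $M_k$ either a quadruple of nonzero elements with $a_1+a_2=b_1+b_2$, or a pair of nonzero elements. There are countably many tasks; enumerate them. Fix a bijection $\mathbb N\to\mathbb N\times\mathbb N$, $n\mapsto(k_n,i_n)$, with $k_n\le n$. At step $n$ map the $i_n$-th task of $M_{k_n}$ forward to $M_n$, and let $M_n\to M_{n+1}$ be the corresponding extension of Type I or II; if there is no $i_n$-th task, put $M_{n+1}=M_n$. Images of nonzero elements stay nonzero because $\lambda$ is preserved. Let $R=\varinjlim M_k$ with the induced $\lambda$.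

**Step 6 (verification).** It remains to check the five items. $R$ is countable, and item 1 passes to the limit. For item 2, if $a_1=0$, take $c_{1j}=0$ and $c_{2j}=b_j$; the other cases with a zero term are similar. If all four terms are nonzero, the equation already holds in some $M_k$ and is a task there, so a Type I step refines it. Item 3 holds by the Type II steps.

For item 4, $Nx_{m,N}\le(m+1)y_m$ holds already in $M_0$. If $x_{m,N}\le my_m$ held in $R$, it would hold in some $M_k$. The images of $my_m$ all have $\lambda$-value $1$, so applying (4) $k$ times gives $x_{m,N}\le my_m$ in $M_0$, against Step 1.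

For item 5, suppose $p\ne0$ is not a sum of two nonzero elements. By item 3 every $r\in R$ satisfies $r\le np$ for some $n$, so by (3) $r=r_1+\dots+r_n$ with $r_i\le p$, that is, $r_i\in\{0,p\}$. Hence $R=\mathbb Np$, which is isomorphic to $\mathbb N$ since $\lambda(p)>0$. But $2x_{1,2}\le2y_1$ and $x_{1,2}\not\le y_1$, which is impossible in $\mathbb N$. $\square$

To build homeomorphisms without fixed points we shall need to cut a set into several pieces of equal value. One cannot always halve an element of a monoid: in the nonnegative triadic rationals, $1$ is not twice anything, but $1=3\cdot\frac13$. In $R$ a mixture of multiplicities $\ge2$ always exists.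

**Lemma 4.** Every nonzero $r\in R$ is a finite sum $r=\sum_Sm_Sc_S$ with integers $m_S\ge2$ and $c_S\ne0$.

*Proof.* Write $r=r_1+r_2$ with $r_1,r_2\ne0$. As $r_1\le nr_2$ for some $n$, (3) writes $r_1$ as a sum of elements $\le r_2$; let $c$ be a nonzero one of them. Then $r_1=c+d_1$ and $r_2=c+d_2$, so $r=2c+d$ with $d=d_1+d_2$. It remains to absorb $d$. As $d\le Kc$ for some $K\ge1$, (3) gives (with new elements $d_i$) $d=\sum_{i=1}^Kd_i$ and $c=d_i+d'_i$ for each $i$.

A common refinement of these $K$ decompositions of $c$ gives $c=\sum_{S\subseteq\{1,\dots,K\}}c_S$ with $d_i=\sum_{S\ni i}c_S$. Indeed, given such elements for the first $K-1$ decompositions, apply (2) to $\sum_Sc_S=d_K+d_K'$: each $c_S$ splits in two, and the part inside $d_K$ is named $c_{S\cup\{K\}}$, the other part $c_S$ again. Now $r=2c+\sum_id_i=\sum_S(2+|S|)c_S$; drop the zero terms. $\square$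

## 6. A Cantor set with a homogeneous $R$-valued measure

Fix $e\in R\setminus\{0\}$.

**Lemma 5.** There are a Cantor set $X_0$, with Boolean algebra $\mathcal B$ of clopen sets, and a map $\mu:\mathcal B\to R$, additive on disjoint sets, with $\mu(X_0)=e$, with $\mu(U)=0$ if and only if $U=\emptyset$, and with the splitting property
$$\mu(U)=r+s\ \Longrightarrow\ U=V\sqcup W\text{ with }V,W\in\mathcal B,\ \mu(V)=r,\ \mu(W)=s.\tag{5}$$

*Proof.* We build finite Boolean algebras $\mathcal B_0\subseteq\mathcal B_1\subseteq\cdots$ with additive $\mu$ nonzero on atoms, starting with $\mathcal B_0=\{0,1\}$ and $\mu(1)=e$. A task of $\mathcal B_k$ is a triple $(U,r,s)$ with $U\in\mathcal B_k$ and $\mu(U)=r+s$. To treat it at stage $n\ge k$, let $u_1,\dots,u_q$ be the values of the atoms of $\mathcal B_n$ below $U$. By (2), applied to $\sum u_i=r+s$, there are $u_i=r_i+s_i$ with $\sum r_i=r$ and $\sum s_i=s$. Split the $i$-th atom into two atoms of values $r_i$ and $s_i$, with no splitting if one of them is $0$. (For $U=0$ we have $r=s=0$ and nothing to do.) Each $\mathcal B_k$ has countably many tasks, because $R$ is countable,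 so the bookkeeping of Section 5 treats all tasks of all $\mathcal B_k$. Let $\mathcal B=\bigcup_n\mathcal B_n$. Then (5) holds, and $\mu$ vanishes only on $0$. By Proposition 3(5) and (5), $\mathcal B$ is a countable atomless Boolean algebra with $0\ne1$, so its Stone space $X_0$ is a Cantor set. $\square$

Iterating (5), a clopen set of value $r_1+\dots+r_n$ splits into clopen pieces of values $r_1,\dots,r_n$; and if $r\le\mu(U)$, then $U$ contains a clopen set of value $r$. We call a homeomorphism $h$ between clopen sets $\mu$-preserving if $\mu(h(W))=\mu(W)$ for all clopen $W$ in its domain.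

**Lemma 6.** If $\mu(U)=\mu(V)$, there is a $\mu$-preserving homeomorphism $h:U\to V$.

*Proof.* We go back and forth. Suppose we have finite clopen partitions $U=\bigsqcup U_i$ and $V=\bigsqcup V_i$ with $\mu(U_i)=\mu(V_i)$, and a clopen $W\subseteq U$. Since $\mu(V_i)=\mu(U_i\cap W)+\mu(U_i\setminus W)$, (5) gives $V_i=V_i'\sqcup V_i''$ with $\mu(V'_i)=\mu(U_i\cap W)$ and $\mu(V_i'')=\mu(U_i\setminus W)$. Symmetrically we can treat a clopen subset of $V$. Empty pieces correspond to empty pieces, since $\mu$ vanishes only on $\emptyset$. Starting with the partitions $\{U\},\{V\}$ and treating in turn all of the countably many clopen subsets of $U$ and of $V$, we get in the limit a $\mu$-preserving isomorphism between the clopen algebras of $U$ and $V$. By Stone duality it is induced by a homeomorphism. $\square$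

**Definition (the group $H$).** $H$ is the group of $\mu$-preserving homeomorphisms of $X_0$.

By Stone duality $H$ is the group of $\mu$-preserving automorphisms of $\mathcal B$. Being such an automorphism is a closed condition for pointwise convergence, so $H$ is a closed subgroup of $\mathrm{Sym}(\mathcal B)$ and hence a Polish group. Since a finite subset of $\mathcal B$ generates a finite algebra, whose atoms form a partition, the sets
$$\{h'\in H:h'(q)=h(q)\ \text{for all }q\in\mathcal Q\},\qquad\mathcal Q\text{ a finite clopen partition of }X_0,$$
form a neighbourhood basis at $h$. A bijection of $X_0$ that maps the pieces of a finite clopen partition onto the pieces of another by $\mu$-preserving homeomorphisms lies in $H$. In particular, if $C\cap C'=\emptyset$ and $\mu(C)=\mu(C')$, then by Lemma 6 some $\sigma\in H$ swaps $C$ and $C'$ and is the identity elsewhere.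

The swaps make $H$ rich, but the group they generate does not act freely: a swap has order $2$, and it fixes points outside $C\cup C'$. We need elements $g$ with $g(C)=C'$ for all such pairs which together generate a free group acting freely. They will be chosen generically.

## 7. Removing the fixed points of a word

Given homeomorphisms $g_j\in H$ and a reduced word $w$, we want to change one $g_i$ slightly so that $w(g)$ has no fixed points. The natural attempt is to let $s_k$ be the letter of $w=s_k\cdots s_1$ applied last, and to follow it by a small $\varepsilon\in H$, supported in a small clopen set $U$ of suspicious points, that pushes $w(g)x$ away from $x$. This can fail in two ways.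

First, take $w=g^{-1}hg$. If $h$ has a fixed point, so does $w(g)$, however we change $g$. The cause is that $s_1=s_k^{-1}$, so the change enters at both ends.

Second, take $w=g^2$ and let $gx=x$. Changing $g$ to $\varepsilon g$ changes $w(g)$ to $\varepsilon g\varepsilon g$. Near $x$ the perturbation acts twice, and $\varepsilon$ was not chosen for that. The cause is that the path $x,gx,g^2x$ meets $U$ at an intermediate time.

Both causes can be avoided. Conjugate words have fixed points simultaneously, so we may take $w$ cyclically reduced. And if the proper subwords have already lost their fixed points, then the path $x,s_1x,\dots,s_{k-1}\cdots s_1x$ has distinct points and leaves a small $U\ni x$ until the last letter is applied. First we construct the $\varepsilon$; it has to work for a whole clopen set of points at once.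

**Lemma 7.** Let $f$ be a homeomorphism of $X_0$, $U\subseteq X_0$ clopen, and $\mathcal Q$ a finite clopen partition of $X_0$. There is $\varepsilon\in H$ with $\varepsilon=\mathrm{id}$ off $U$, $\varepsilon(q)=q$ for $q\in\mathcal Q$, and $\varepsilon(f(x))\ne x$ for all $x\in U$.

*Proof.* We look for $h\in H$ with $h=\mathrm{id}$ off $U$, $h(q)=q$ for $q\in\mathcal Q$, and $h(x)\ne f(x)$ for $x\in U$; then $\varepsilon=h^{-1}$ is as required. Refining $\mathcal Q$, we may assume that $U$ is a union of members of $\mathcal Q$.

**Step 1 (cut each $q$ into equal pieces).** This creates room to permute. Let $\emptyset\ne q\in\mathcal Q$, $q\subseteq U$. By Lemma 4, (5) and Lemma 6 we can write $q=\bigsqcup_S\bigsqcup_{j=1}^{m_S}T_{S,j}$ with $m_S\ge2$, and find $\mu$-preserving homeomorphisms $\theta_{S,j}:T_S\to T_{S,j}$, where $T_S:=T_{S,1}$.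

**Step 2 (choose permutations that avoid $f$).** This decides where $h$ sends each column of points $\theta_{S,1}t,\dots,\theta_{S,m_S}t$. Fix $S$. For $t\in T_S$ the rule
$$p_t(i)=j\iff f(\theta_{S,i}t)=\theta_{S,j}t$$
defines a partial injection $p_t$ of $\{1,\dots,m_S\}$, because the points $\theta_{S,j}t$ are distinct and $f$ is injective. Extend $p_t$ to a permutation and compose it, afterwards, with a fixed-point-free permutation, which exists as $m_S\ge2$. This gives $\pi\in\mathrm{Sym}(m_S)$ with $\pi(i)\ne p_t(i)$ wherever $p_t(i)$ is defined, that is,
$$f(\theta_{S,i}t)\ne\theta_{S,\pi(i)}t\qquad\text{for all }i.$$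
For fixed $\pi$ the set of $t$ satisfying this is open, and these finitely many open sets cover the compact set $T_S$. So there is a clopen partition $T_S=\bigsqcup_\pi T_S^\pi$ such that the displayed property holds for $\pi$ on $T_S^\pi$.

**Step 3 (assemble $h$).** Put $h(\theta_{S,i}t)=\theta_{S,\pi(i)}t$ for $t\in T_S^\pi$. Thus $h$ maps $\theta_{S,i}(T_S^\pi)$ onto $\theta_{S,\pi(i)}(T_S^\pi)$ by a $\mu$-preserving homeomorphism, and as $\pi$ is a permutation, $h$ is a bijection of $q$. Doing this for all nonempty $q\subseteq U$ and putting $h=\mathrm{id}$ off $U$, we obtain $h\in H$ with $h(q)=q$ for all $q\in\mathcal Q$ and $h(x)\ne f(x)$ for all $x\in U$. $\square$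

With $f=\mathrm{id}$, $U=X_0$ and arbitrary $\mathcal Q$, the lemma gives a nontrivial element of every neighbourhood of the identity. So the topological group $H$ is not discrete, and hence is a perfect Polish space.

**Proposition 8.** Let $J$ be a countable set, $H_j\subseteq H$ $(j\in J)$ nonempty clopen sets, and $P=\prod_jH_j$. For each nontrivial reduced word $w$ over $J$, the set
$$O_w=\{g\in P:\ w(g)\text{ has no fixed point in }X_0\}$$
is open and dense in $P$.

*Proof.* **Step 1 (openness).** We show more generally that for clopen $Y\subseteq X_0$ the condition "$w(g)$ has no fixed point in $Y$" is open in $g$. If it holds at $g$, then by continuity and compactness $Y$ is covered by finitely many clopen sets $U_k$ with $w(g)U_k\cap U_k=\emptyset$. The map $g\mapsto w(g)$ is continuous, so for $g'$ near $g$ we have $w(g')U_k=w(g)U_k$ for all $k$, and the condition holds at $g'$.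

**Step 2 (setting up the density proof).** This step localises the possible fixed points. We use induction on the length $k$ of $w$. If $w$ is not cyclically reduced, it is conjugate to a shorter nontrivial cyclically reduced word $w_0$; then $O_w=O_{w_0}$, and the induction hypothesis applies. So let $w=s_k\cdots s_1$ be cyclically reduced, each $s_j$ being a letter or an inverse letter, with $s_1\ne s_k^{-1}$. Let $\Omega\subseteq P$ be nonempty open; we must find a point of $\Omega\cap O_w$.

Proper nonempty subwords of consecutive letters of $w$ are nontrivial, reduced and shorter. By induction and Step 1 the corresponding sets are open and dense, so we can choose $g\in\Omega$ such that no such subword, evaluated at $g$, has a fixed point. Let $F$ be the compact fixed point set of $w(g)$. For $x\in F$ the points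
$$x,\ s_1x,\ s_2s_1x,\ \dots,\ s_{k-1}\cdots s_1x$$
are pairwise distinct: if $s_i\cdots s_1x=s_j\cdots s_1x$ with $0\le i<j\le k-1$, then the subword $s_j\cdots s_{i+1}$ of length $\le k-1$ fixes $s_i\cdots s_1x$. So each $x\in F$ has a clopen neighbourhood whose images under $1,s_1,\dots,s_{k-1}\cdots s_1$ are pairwise disjoint. By compactness, $F$ is covered by finitely many disjoint clopen sets $U_1,\dots,U_n$ such that, for our $g$,

* (A) for each $l$ the sets $U_l,\ s_1U_l,\ \dots,\ s_{k-1}\cdots s_1U_l$ are pairwise disjoint;
* (B$_0$) $w(g)$ has no fixed point in $X_0\setminus\bigcup_lU_l$.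

For $1\le l\le n$ let (B$_l$) be the condition that $w(g)$ has no fixed point in $U_l$. From now on the sets $U_l$ are fixed, and (A), (B$_0$), …, (B$_n$) are regarded as conditions on a variable $g$. All are open: for (A) because $g'$ near $g$ gives the same sets $s_j\cdots s_1U_l$, for the others by Step 1.

**Step 3 (treating one set $U_l$).** This step removes the fixed points in $U_l$ without losing what was gained before. Suppose $1\le l\le n$ and $g\in\Omega$ satisfies (A), (B$_0$), …, (B$_{l-1}$). We find $g'\in\Omega$ satisfying (A), (B$_0$), …, (B$_l$).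

Let $s_k=g_i^{\pm1}$. Since the conditions are open, and $H_i$ is open, there is a finite clopen partition $\mathcal Q_0$ such that if $g_j'=g_j$ for $j\ne i$, $g_i'\in H$, and $g_i'(q)=g_i(q)$ for $q\in\mathcal Q_0$, then $g_i'\in H_i$, $g'\in\Omega$, and $g'$ satisfies (A), (B$_0$), …, (B$_{l-1}$). Let $\varepsilon$ be as in Lemma 7 for
$$f=w(g),\qquad U=U_l,\qquad\mathcal Q=\mathcal Q_0\vee g_i\mathcal Q_0\ \text{ (the common refinement)}.$$
Put $g_i'=\varepsilon g_i$ if $s_k=g_i$, and $g'_i=g_i\varepsilon^{-1}$ if $s_k=g_i^{-1}$. Then $g_i'(q)=g_i(q)$ for $q\in\mathcal Q_0$: in the first case because $\varepsilon$ preserves the members of $g_i\mathcal Q_0$, in the second because it preserves the members of $\mathcal Q_0$. In both cases the letters become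
$$s_j'=\varepsilon s_j\ \text{ if }s_j=s_k,\qquad s_j'=s_j\varepsilon^{-1}\ \text{ if }s_j=s_k^{-1},\qquad s_j'=s_j\ \text{ otherwise},\tag{6}$$
where the equalities in the conditions are equalities of letters.

Let $x\in U_l$ and $x_j=s_j\cdots s_1x$. We claim that $s_j'\cdots s_1'x=x_j$ for $0\le j\le k-1$: the perturbation is not felt before the last letter. For $j=0$ this is trivial. Assume it for $j-1$, where $1\le j\le k-1$. If $s_j=s_k$, then $s_j'x_{j-1}=\varepsilon x_j$, and $x_j\notin U_l$ by (A), so $\varepsilon x_j=x_j$. If $s_j=s_k^{-1}$, then $j\ge2$ because $s_1\ne s_k^{-1}$; so $x_{j-1}\notin U_l$ by (A), hence $\varepsilon^{-1}x_{j-1}=x_{j-1}$ and $s_j'x_{j-1}=x_j$. Otherwise $s_j'=s_j$. This proves the claim. Consequently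
$$w(g')x=s_k'x_{k-1}=\varepsilon s_kx_{k-1}=\varepsilon(f(x))\ne x,$$
which is (B$_l$) for $g'$.

Applying Step 3 for $l=1,\dots,n$, we end with an element of $\Omega$ satisfying (B$_0$), …, (B$_n$), that is, an element of $\Omega\cap O_w$. $\square$

## 8. Free groups of infinite rank on the compact Cantor set: proof of Theorem 2(c)

**Proposition 9.** For each cardinal $\rho$ with $\aleph_0\le\rho\le2^{\aleph_0}$ there is a free minimal action of the free group $\Lambda$ of rank $\rho$ on $X_0$ by elements of $H$ such that $[K]\mapsto\mu(K)$ induces an isomorphism of ordered semigroups $S(X_0,\Lambda,\mathbb K)\cong R$.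

*Proof.* **Step 1 (the group, $\rho=\aleph_0$).** We choose generators that act freely but realise all equalities of values. Let $I_0$ be the countable set of ordered pairs $(C,C')$ of disjoint nonempty clopen sets with $\mu(C)=\mu(C')$. Put $J=I_0\sqcup\mathbb N$, with
$$H_{(C,C')}=\{h\in H:h(C)=C'\},\qquad H_n=H\ (n\in\mathbb N),\qquad P=\prod_{j\in J}H_j.$$
The sets $H_{(C,C')}$ are clopen in $H$, and nonempty because of the swaps. So $P$ is a Polish space. By Proposition 8 and Baire's theorem, for comeagrely many $g\in P$ all nontrivial reduced words in the $g_j$ act without fixed points. For such $g$ the $g_j$ freely generate a free group of rank $|J|=\aleph_0$ that acts freely. Take this group as $\Lambda$ if $\rho=\aleph_0$. (Theorem 1 needs only this case.)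

**Step 2 (the group, $\rho>\aleph_0$).** This step adds uncountably many free generators. For $k\ge0$, Proposition 8 applies to $P\times H^k$, so comeagrely many $(g,h_1,\dots,h_k)$ in it have all nontrivial reduced words acting without fixed points. The Kuratowski–Ulam theorem says that for a comeagre subset of a product of two Polish spaces, comeagrely many sections are comeagre. Intersecting over all $k$, we can fix $g\in P$ such that for each $k\ge0$ the set $A_k$ of those $(h_1,\dots,h_k)\in H^k$ for which all nontrivial reduced words in the $g_j$ and $h_1,\dots,h_k$ act without fixed points is comeagre in $H^k$; for $k=0$ this says that $g$ itself is as in Step 1. The Kuratowski–Mycielski theorem (Kechris, *Classical Descriptive Set Theory*, Thm. 19.1) says: if $Y$ is a nonempty perfect Polish space and $A_k\subseteq Y^k$ is comeagre for each $k\ge1$, there is a Cantor set $E\subseteq Y$ such that every $k$-tuple of distinct elements of $E$ lies in $A_k$, for all $k\ge1$. Apply it with $Y=H$, which is perfect. Let $\Lambda$ be generated by the $g_j$ and a subset of $E$ of cardinality $\rho$. A reduced word in these generators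 uses only finitely many elements of $E$, so nontrivial words act without fixed points. Hence $\Lambda$ is free of rank $\rho$ on these generators and acts freely.

In all cases $\Lambda\le H$, and by the choice of $H_{(C,C')}$ (the case $C=C'=\emptyset$ being trivial)
$$C\cap C'=\emptyset,\ \mu(C)=\mu(C')\ \Longrightarrow\ \gamma(C)=C'\text{ for some }\gamma\in\Lambda.\tag{7}$$

**Step 3 (minimality).** We move an arbitrary point into an arbitrary nonempty clopen set $U$. Let $x\notin U$ and $V=X_0\setminus U$. By Proposition 3(3), $\mu(V)\le n\mu(U)$ for some $n$, so by (3) and (5) $V=\bigsqcup V_i$ with $\mu(V_i)\le\mu(U)$. Let $x\in V_i$. By (5) there is a clopen $U_i\subseteq U$ with $\mu(U_i)=\mu(V_i)$. As $U_i\cap V_i=\emptyset$, (7) gives $\gamma\in\Lambda$ with $\gamma x\in U_i\subseteq U$.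

**Step 4 (the comparison map).** As $\Lambda$ preserves $\mu$, as $\mu$ is additive, and as $K\subseteq K'$ gives $\mu(K')=\mu(K)+\mu(K'\setminus K)$, universality gives an order preserving homomorphism $\hat\mu:S(X_0,\Lambda,\mathbb K)\to R$ with $\hat\mu([K])=\mu(K)$.

**Step 5 (equal values give equal classes).** We claim that $\mu(K)=\mu(K')$ implies $[K]=[K']$; this removes the disjointness hypothesis in (7). If $K\cap K'=\emptyset$, use (7). In general fix a partition $X_0=E_1\sqcup E_2\sqcup E_3$ into nonempty clopen sets and a $\mu$-preserving homeomorphism $\varphi:K\to K'$ (Lemma 6). Partition $K$ into the sets $L=K\cap E_j\cap\varphi^{-1}(E_k)$, and for each nonempty one choose $l\notin\{j,k\}$. As $\mu(L)\le n\mu(E_l)$ for some $n$, (3) and (5) give $L=\bigsqcup L_i$ and clopen sets $D_i\subseteq E_l$ with $\mu(L_i)=\mu(D_i)$. Now $D_i$ is disjoint from $L_i\subseteq E_j$ and from $\varphi(L_i)\subseteq E_k$, and all three sets have the same value. So $[L_i]=[D_i]=[\varphi(L_i)]$ by the disjoint case. Summing over all pieces gives $[K]=[K']$.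

**Step 6 (isomorphism).** We check that $\hat\mu$ is injective, surjective, and reflects the order. Suppose $\sum_i\mu(K_i)=\sum_j\mu(K_j')$. By (2) there is a refinement $(r_{ij})$, and by (5) there are partitions $K_i=\bigsqcup_jK_{ij}$ and $K'_j=\bigsqcup_iK'_{ij}$ with $\mu(K_{ij})=r_{ij}=\mu(K'_{ij})$. By Step 5, $\sum_i[K_i]=\sum_{i,j}[K_{ij}]=\sum_{i,j}[K'_{ij}]=\sum_j[K'_j]$. So $\hat\mu$ is injective. If $r\in R$, then $r\le ne$ for some $n$, so $r=\sum r_i$ with $r_i\le e=\mu(X_0)$ by (3), and each $r_i$ is a value of $\mu$ by (5). So $\hat\mu$ is surjective. If $\hat\mu(x)\le\hat\mu(y)$, then by surjectivity $\hat\mu(y)=\hat\mu(x)+\hat\mu(z)=\hat\mu(x+z)$ for some $z$, and by injectivity $y=x+z\ge x$. $\square$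

**Proof of Theorem 2(c).** Take $\Lambda$ of rank $\rho=\kappa$ in Proposition 9. The isomorphism $S(X_0,\Lambda,\mathbb K)\cong R$ and Proposition 3(4) give, for all $m,N\ge1$, elements with $Nx\le(m+1)y$ and $x\not\le my$. For the measure, consider $\lambda\circ\mu$. It is finitely additive on the clopen sets of the compact space $X_0$. It is countably additive there, since by compactness a clopen set that is a countable disjoint union of clopen sets is a finite union of them, the others being empty. By Carathéodory's theorem it extends uniquely to a finite Borel measure on $X_0$. This measure is $\Lambda$-invariant by uniqueness, and it has full support because $\lambda(\mu(U))>0$ for clopen $U\ne\emptyset$. $\square$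

## 9. Down to two generators: the kernel of $F_2\to\mathbb Z$, and proof of Theorems 1 and 2(a)

The construction of Section 8 spends one generator on each pair $(C,C')$, so it needs infinitely many, whereas $F_2$ has two. But $F_2$ contains free groups of infinite rank as kernels of homomorphisms onto $\mathbb Z$. We let such a kernel act on $X_0$ and induce the action up to the whole group. The induced space is $\mathbb Z\times X_0$, and this is where a noncompact space enters.

**Step 1 (the kernel).** We identify it as a free group. Let $\Gamma$ be free with basis $A$, $2\le|A|=\kappa\le2^{\aleph_0}$. Fix $a\in A$, and let $\pi:\Gamma\to\mathbb Z$ be the homomorphism with $\pi(a)=1$ and $\pi(b)=0$ for $b\in A\setminus\{a\}$. Then $\Lambda=\ker\pi$ is free on the elements $a^nba^{-n}$ with $n\in\mathbb Z$, $b\in A\setminus\{a\}$. This is Reidemeister–Schreier with transversal $\{a^n\}$; here is a direct check. These elements generate: an element of $\Lambda$ is $a^{n_0}b_1^{\epsilon_1}a^{n_1}\cdots b_r^{\epsilon_r}a^{n_r}$ with $\epsilon_i=\pm1$, $b_i\ne a$ and $\sum n_i=0$, and it equals $\prod_{i=1}^ra^{N_i}b_i^{\epsilon_i}a^{-N_i}$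 with $N_i=n_0+\dots+n_{i-1}$. They are free generators: a reduced word of length $r\ge1$ in them is
$$\prod_{i=1}^ra^{N_i}b_i^{\epsilon_i}a^{-N_i}=a^{N_1}b_1^{\epsilon_1}a^{N_2-N_1}b_2^{\epsilon_2}\cdots b_r^{\epsilon_r}a^{-N_r}.$$
When $N_{i+1}=N_i$, reducedness says that $b_i^{\epsilon_i}$ and $b_{i+1}^{\epsilon_{i+1}}$ are not inverse to each other. So the right-hand side is a nonempty reduced word in $\Gamma$ once powers $a^0$ are deleted, and it is not $1$. Hence $\Lambda$ is free of rank $\max(\kappa,\aleph_0)\in[\aleph_0,2^{\aleph_0}]$. Let $\Lambda$ act on $X_0$ as in Proposition 9.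

**Step 2 (the induced action).** We define the action of $\Gamma$. Put $X=\mathbb Z\times X_0$. This is second countable, locally compact, non-compact, totally disconnected, Hausdorff and without isolated points, so it is the noncompact Cantor set. Let
$$\gamma\cdot(n,x)=\bigl(n+\pi(\gamma),\ (a^{-(n+\pi(\gamma))}\gamma a^n)\cdot x\bigr).\tag{8}$$
The element $a^{-(n+\pi(\gamma))}\gamma a^n$ lies in $\ker\pi=\Lambda$, so this makes sense. The identity acts trivially, and
$$a^{-(n+\pi(\gamma)+\pi(\gamma'))}\gamma'a^{n+\pi(\gamma)}\cdot a^{-(n+\pi(\gamma))}\gamma a^n=a^{-(n+\pi(\gamma'\gamma))}\gamma'\gamma a^n$$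
shows that $\gamma'\cdot(\gamma\cdot(n,x))=(\gamma'\gamma)\cdot(n,x)$. Each $\gamma$ acts continuously, and so does $\gamma^{-1}$; so this is an action by homeomorphisms.

**Step 3 (freeness and minimality).** Both are inherited from $\Lambda$. If $\gamma(n,x)=(n,x)$, then $\pi(\gamma)=0$ and $a^{-n}\gamma a^n\in\Lambda$ fixes $x$, so $a^{-n}\gamma a^n=1$ and $\gamma=1$. For $\nu\in\Lambda$ and $m\in\mathbb Z$, formula (8) gives $(a^m\nu a^{-n})\cdot(n,x)=(m,\nu x)$; since $\Lambda x$ is dense in $X_0$, the orbit of $(n,x)$ is dense in $X$.

**Step 4 (the type semigroup is still $R$).** A compact-open $K\subseteq X$ is a finite union $\bigsqcup_n\{n\}\times K_n$ with $K_n\subseteq X_0$ clopen. By (8), $\gamma K=\bigsqcup_n\{n+\pi(\gamma)\}\times\nu_nK_n$ with $\nu_n\in\Lambda$. So $K\mapsto\sum_n[K_n]$ is invariant, additive and monotone, and by universality it induces an order preserving homomorphism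
$$\Phi:S(X,\Gamma,\mathbb K)\to S(X_0,\Lambda,\mathbb K),\qquad\Phi([K])=\sum_n[K_n].$$
In the other direction, (8) shows that $\nu\in\Lambda$ maps $(0,x)$ to $(0,\nu x)$. Hence $\Psi([K])=[\{0\}\times K]$ is a well-defined order preserving homomorphism $S(X_0,\Lambda,\mathbb K)\to S(X,\Gamma,\mathbb K)$. Clearly $\Phi\Psi=\mathrm{id}$. By (8), $a^n\cdot(0,x)=(n,x)$, so $a^n(\{0\}\times K_n)=\{n\}\times K_n$, and
$$\Psi\Phi([K])=\sum_n[\{0\}\times K_n]=\sum_n[\{n\}\times K_n]=[K].$$
So $S(X,\Gamma,\mathbb K)\cong S(X_0,\Lambda,\mathbb K)\cong R$ as ordered semigroups.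

**Step 5 (conclusion).** By Step 4 and Proposition 3(4), for all $m,N\ge1$ there are $x,y\in S(X,\Gamma,\mathbb K)$ with $Nx\le(m+1)y$ and $x\not\le my$. Let $\nu_0$ be the $\Lambda$-invariant finite Borel measure of full support on $X_0$ obtained from $\lambda\circ\mu$ as in the proof of Theorem 2(c). The product of counting measure on $\mathbb Z$ with $\nu_0$ is finite on compact sets, hence Radon, and has full support. It is $\Gamma$-invariant, since by (8) each $\gamma$ maps $\{n\}\times X_0$ onto $\{n+\pi(\gamma)\}\times X_0$ through an element of $\Lambda$. This proves Theorem 2(a).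

For $\kappa=2$, $m=1$, $N=3$ we obtain $3x\le2y$ and $x\not\le y$, which violates almost unperforation with $n=2$. This proves Theorem 1. Together with Theorem 2(b), proved in Section 3, it shows that the free groups with an action as asked are exactly those of rank $\kappa$ with $2\le\kappa\le2^{\aleph_0}$. $\blacksquare$
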